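\title{A four-dimensional $4$-reptile simplex and the reptiles among affine Weyl alcoves}

\begin{abstract}
A simplex is a $k$-reptile if it can be tiled by $k$ mutually congruent simplices similar to it. We give an explicit simplex in $\mathbb R^4$ that is a $4$-reptile, with an elementary proof. Thus there is a four-dimensional $m^2$-reptile simplex for which $m$ is not a perfect square. The simplex is an alcove of the affine Weyl group of type $F_4$. We then determine, for the alcove of every irreducible reduced crystallographic root system of rank $d\ge2$, all $k$ for which it is a $k$-reptile, with arbitrary tilings allowed: these are $k=n^d$ and, in addition, $k=2n^2$ for $B_2$, $k=3n^2$ for $G_2$ and $k=4n^4$ for $F_4$.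
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{$d$-simplex} is the convex hull of $d+1$ affinely independent points of $\mathbb R^d$. Simplices $\Delta_1,\dots,\Delta_k$ \emph{tile} a set if their union is that set and their interiors are pairwise disjoint; they need not meet face to face. A $d$-simplex $\Delta$ is a \emph{$k$-reptile} if it can be tiled by $k$ simplices that are mutually congruent and similar to $\Delta$. Congruence includes mirror symmetries.

The number $k$ measures how much smaller the tiles are. If they are similar to $\Delta$ with ratio $1/\lambda$, then comparing volumes gives $\lambda^d=k$. After enlarging the picture by $\lambda$, the definition reads: $\Delta$ is a $k$-reptile if and only if $\lambda\Delta$, with $\lambda=k^{1/d}$, can be tiled by $k$ simplices congruent to $\Delta$. We call $\lambda$ the \emph{ratio} of the tiling. A rational number with an integer power is an integer, so the ratio is either an integer, in which case $k$ is a $d$-th power, or irrational. Both kinds occur in the plane. The segments joining the midpoints of the sides show that every triangle is a $4$-reptile, with ratio $2$, and the altitude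 to the hypotenuse shows that the right isosceles triangle is a $2$-reptile, with ratio $\sqrt2$.

In dimension four, two facts are known. First, a $k$-reptile simplex can exist only if $k=m^2$ for a positive integer $m$. Second, the right-angled Hill simplex $H^0_4$, the convex hull of
\[
(0,0,0,0),\quad (\tfrac12,0,0,0),\quad (\tfrac12,\tfrac12,0,0),\quad (\tfrac12,\tfrac12,\tfrac12,0),\quad (\tfrac12,\tfrac12,\tfrac12,\tfrac12),
\]
is an $n^4$-reptile for every positive integer $n$, so every fourth power occurs. What lies between these facts is a question of Kyn\v{c}l and Pat\'akov\'a \cite{KP}: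

\begin{quote}
Is there a four-dimensional $m^2$-reptile simplex for a positive integer $m$ that is not a perfect square?
\end{quote}

For $k=m^2$ the ratio is $\sqrt m$, so the question asks whether a four-dimensional reptile simplex can have an irrational ratio. One might guess that it cannot. The planar version of $H^0_4$, with vertices $(0,0)$, $(\frac12,0)$, $(\frac12,\frac12)$, is the right isosceles triangle, and we will see that the ratio $\sqrt2$ of this triangle does not pass to $H^0_4$. But the triangle has another four-dimensional relative, and for it the ratio $\sqrt2$ survives. The answer is yes.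

\begin{theorem}\label{thm:four}
The set
\[
S=\{x\in\mathbb R^4:\ x_4\ge 0,\ x_3\ge x_4,\ x_2\ge x_3,\ x_1\ge x_2+x_3+x_4,\ x_1+x_2\le 1\}
\]
is a simplex and a $4$-reptile. Consequently it is a $4^j$-reptile for all $j\ge1$.
\end{theorem}

Since $4^j=(2^j)^2$, the odd values of $j$ give the non-squares $m=2,8,32,\dots$. The proof, in Section~\ref{sec:four}, is elementary and self-contained.

Both $S$ and $H^0_4$ are alcoves of affine Weyl groups, that is, cells cut out by the mirrors of a reflection group attached to a root system; the terms are recalled in Section~\ref{sec:alcoves}. For such simplices the admissible $k$ can be found completely.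

\begin{theorem}\label{thm:alcoves}
Let $d\ge2$, and let $A\subset\mathbb R^d$ be a closed alcove of the affine Weyl group of an irreducible reduced crystallographic root system $\Phi$ of rank $d$. Then $A$ is a $k$-reptile, with arbitrary tilings allowed, if and only if one of the following holds for some integer $n\ge1$:
\begin{enumerate}
\item $k=n^d$;
\item $\Phi$ is of type $B_2=C_2$ and $k=2n^2$;
\item $\Phi$ is of type $G_2$ and $k=3n^2$;
\item $\Phi$ is of type $F_4$ and $k=4n^4$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:four}
The simplex $S$ is an alcove of type $F_4$, and it is an $m^2$-reptile exactly when $m=n^2$ or $m=2n^2$ for some integer $n\ge1$. The alcoves of types $A_4$, $B_4$, $C_4$, $D_4$, among them $H^0_4$, which is the alcove of type $C_4$, are $k$-reptiles only for $k=n^4$. Hence, among the alcoves of irreducible affine Weyl groups in $\mathbb R^4$, the simplex $S$ is, up to similarity, the only one that is an $m^2$-reptile for some non-square $m$.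
\end{corollary}

The number $2n^2$ is never a perfect square, because $\sqrt2$ is irrational; so every $m=2n^2$ answers the question. We do not determine which other values, for example $m=3$, occur for simplices that are not alcoves.

The tilings in Theorem~\ref{thm:alcoves} come from similarities that map the family of mirrors into itself (Section~\ref{sec:if}). The converse must handle tilings that have nothing to do with the mirrors. It uses only what a tiling leaves on the facets and on the edges of the large simplex (Section~\ref{sec:boundary}), and then arithmetic with square roots (Section~\ref{sec:onlyif}).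

\section{The $4$-reptile}\label{sec:four}

We write $e_1,\dots,e_d$ for the standard basis of $\mathbb R^d$.

\subsection*{The planar model}
Let $Q_2=\{w_1\ge0,\ w_2\ge0,\ w_1+w_2\le1\}$ be the right isosceles triangle with vertices $0,e_1,e_2$. The line $w_1=w_2$ cuts it into $P_2=\{w_1\ge w_2\ge0,\ w_1+w_2\le1\}$ and the image of $P_2$ under the exchange of the two coordinates. Two separate things make this a reptile tiling. The pieces are congruent because they differ only in the order of the coordinates. The whole is similar to a piece by a map that fixes the common vertex $e_1$, where both triangles have the angle $45^\circ$. To see the map, move $e_1$ to the origin by putting $(y_1,y_2)=(1-w_1,w_2)$. Then $P_2$ and $Q_2$ become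
\[
\{y_2\ge0,\ y_1\ge y_2,\ y_1+y_2\le1\}\qquad\text{and}\qquad\{y_2\ge0,\ y_1\ge y_2,\ y_1\le1\},
\]
two truncations of the same angle. The map $(y_1,y_2)\mapsto(y_1+y_2,\,y_1-y_2)$ is $\sqrt2$ times an orthogonal map. It sends the vertices $0$, $(1,0)$, $(\frac12,\frac12)$ of the first triangle to the vertices $0$, $(1,1)$, $(1,0)$ of the second, so it exchanges the two sides of the angle.

\subsection*{Ordering the coordinates}
The first of the two ingredients works in every dimension. For $d\ge2$ put
\begin{align*}
P_d&=\{w\in\mathbb R^d:\ w_1\ge w_2\ge\dots\ge w_d\ge0,\ \ w_1+\dots+w_d\le1\},\\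
Q_d&=\{w\in\mathbb R^d:\ w_1\ge0,\ \ w_2\ge\dots\ge w_d\ge0,\ \ w_1+\dots+w_d\le1\}.
\end{align*}
In $Q_d$ the first coordinate is released from the ordering, and it can take any of $d$ places in the chain formed by the others.

\begin{lemma}\label{lem:order}
The set $P_d$ is a $d$-simplex with vertices $0$ and $p_j=\frac1j(e_1+\dots+e_j)$, $1\le j\le d$. The set $Q_d$ is tiled by $d$ simplices congruent to $P_d$.
\end{lemma}

\begin{proof}
The forms $a_j=w_j-w_{j+1}$ for $j<d$ and $a_d=w_d$ are linear coordinates, with $w_i=a_i+\dots+a_d$ and hence $w_1+\dots+w_d=a_1+2a_2+\dots+da_d$. So $P_d=\{a_j\ge0,\ \sum_j ja_j\le1\}$ is a simplex. Its nonzero vertices have $a_j=1/j$ for one $j$ and all other coordinates zero; these are the points $p_j$.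

For $1\le i\le d$ let $P^{(i)}$ be the set of $w$ with $w_1+\dots+w_d\le 1$ in which $w_1$ takes the $i$-th place in the chain:
\[
w_2\ge\dots\ge w_i\ge w_1\ge w_{i+1}\ge\dots\ge w_d\ge 0 .
\]
For $i=1$ the chain starts with $w_1$, and for $i=d$ it ends with $w_d\ge w_1\ge0$. Each $P^{(i)}$ is contained in $Q_d$, and it is the image of $P_d=P^{(1)}$ under a permutation of the coordinates, which is an isometry preserving the sum. A point $w\in Q_d$ lies in $P^{(i)}$, where $i-1$ is the number of indices $l\ge2$ with $w_l>w_1$. If $i<i'$, then $w_1\ge w_{i+1}$ on $P^{(i)}$ and $w_1\le w_{i'}\le w_{i+1}$ on $P^{(i')}$, so the hyperplane $w_1=w_{i+1}$ separates the two interiors.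
\end{proof}

Thus $P_d$ is a $d$-reptile as soon as $Q_d$ is similar to $P_d$. This is a strong demand.

\begin{remark}\label{rem:24}
The set $Q_d$ can be similar to $P_d$ only for $d=2$ and $d=4$. Indeed, the ratio $\lambda$ satisfies $\lambda^d=d$, and $\lambda^2$ is rational, being the quotient of the squared diameters of two polytopes with rational vertices. From $(\lambda^2)^d=d^2$ we see that $\lambda^2$ is an integer, at least $2$. Then $2^d\le d^2$, which forces $d\le4$, and $d=3$ fails because $9$ is not a cube. For $d=2$ and $d=4$ the only candidate is $\lambda=\sqrt2$.
\end{remark}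

\subsection*{The similarity in dimension four}
As in the plane, we move the common vertex $e_1$ to the origin, by the reflection $\sigma(w)=(1-w_1,w_2,w_3,w_4)$. For $y=\sigma(w)$ the inequalities $w_1+\dots+w_4\le1$, $w_1\ge w_2$ and $w_1\ge0$ become $y_1\ge y_2+y_3+y_4$, $y_1+y_2\le1$ and $y_1\le1$, respectively. Hence $\sigma(P_4)=S$, and
\[
R:=\sigma(Q_4)=\{y:\ y_4\ge0,\ y_3\ge y_4,\ y_2\ge y_3,\ y_1\ge y_2+y_3+y_4,\ y_1\le1\}.
\]
Again $S$ and $R$ are two truncations of one cone, and we look for a linear similarity that preserves the cone and carries one truncation to the other. The inward normals of the walls of the cone are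
\[
e_2-e_3,\qquad e_3-e_4,\qquad e_4,\qquad \tfrac12(e_1-e_2-e_3-e_4).
\]
Consecutive vectors of this list make the angles $120^\circ$, $135^\circ$, $120^\circ$, and the other pairs are orthogonal. The angles are symmetric under reversal of the list, while the lengths are $\sqrt2,\sqrt2,1,1$. The map that reverses the list up to scaling is
\begin{equation}\label{eq:T}
T(x)=(x_1+x_2,\ x_1-x_2,\ x_3+x_4,\ x_3-x_4),
\end{equation}
two copies of the planar map: it sends the four vectors to $e_1-e_2-e_3-e_4$, $2e_4$, $e_3-e_4$, $e_2-e_3$.

\begin{proof}[Proof of Theorem~\ref{thm:four}]
By Lemma~\ref{lem:order}, $S=\sigma(P_4)$ is a simplex and $R=\sigma(Q_4)$ is tiled by four simplices congruent to $S$. It remains to show that $R$ is similar to $S$.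

The matrix of $T$ is symmetric and $T^2=2I$, so $T^\top T=2I$ and $T$ is a similarity of ratio $\sqrt2$. If $y=T(x)$, then $x=\frac12T(y)=\frac12(y_1+y_2,\,y_1-y_2,\,y_3+y_4,\,y_3-y_4)$, and the five forms that define $S$ are
\begin{gather*}
x_4=\tfrac12(y_3-y_4),\qquad x_3-x_4=y_4,\qquad x_2-x_3=\tfrac12(y_1-y_2-y_3-y_4),\\
x_1-x_2-x_3-x_4=y_2-y_3,\qquad x_1+x_2=y_1 .
\end{gather*}
So $x\in S$ if and only if $y_3\ge y_4$, $y_4\ge0$, $y_1\ge y_2+y_3+y_4$, $y_2\ge y_3$ and $y_1\le1$. That is, $T(S)=R$. Applying $T^{-1}$ to the tiling of $R$ gives a tiling of $S$ by four congruent simplices similar to $S$.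

A simplex that is a $k$-reptile and an $l$-reptile is a $kl$-reptile: subdivide each of the $k$ tiles into $l$ tiles; the $kl$ pieces are similar to the simplex with the same ratio, so they are mutually congruent. By induction $S$ is a $4^j$-reptile for all $j\ge1$.
\end{proof}

The tiling is explicit. The cuts $w_1=w_{i}$ of $Q_4$ are the hyperplanes $y_1+y_{i}=1$ in $R$, for $i=2,3,4$, and substituting $y=T(x)$ shows that $S$ is divided into its four tiles by
\[
2x_1=1,\qquad x_1+x_2+x_3+x_4=1,\qquad x_1+x_2+x_3-x_4=1 .
\]

\section{Root systems and alcoves}\label{sec:alcoves}

We recall what is needed from \cite[Ch.~2 and~4]{Hum} and \cite[Ch.~VI]{Bou}. A \emph{reduced crystallographic root system of rank $d$} is a finite set $\Phi$ of nonzero vectors spanning $\mathbb R^d$ such that for all $\alpha,\beta\in\Phi$ the reflection in the hyperplane orthogonal to $\alpha$ maps $\Phi$ to itself, the only multiples of $\alpha$ in $\Phi$ are $\pm\alpha$, and $2\langle\alpha,\beta\rangle/\langle\alpha,\alpha\rangle$ is an integer. It is \emph{irreducible} if it is not the union of two nonempty mutually orthogonal subsets. From now on $\Phi$ is such an irreducible system.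

For $\alpha\in\Phi$ and $j\in\mathbb Z$ let $H_{\alpha,j}=\{x:\langle\alpha,x\rangle=j\}$, and let $\mathcal H$ be the family of all these hyperplanes. It is locally finite: $\Phi$ is finite, so a bounded set meets only finitely many members of $\mathcal H$. The \emph{alcoves} are the connected components of $\mathbb R^d\setminus\bigcup\mathcal H$, a \emph{closed alcove} is the closure of an alcove, and the \emph{affine Weyl group} is the group generated by the orthogonal reflections in the members of $\mathcal H$. We use three textbook facts.

\begin{enumerate}
\item[(F1)] Up to a linear similarity, $\Phi$ is one of the systems $A_d$, $B_d$ $(d\ge2)$, $C_d$ $(d\ge 2)$, $D_d$ $(d\ge4)$, $E_6$, $E_7$, $E_8$, $F_4$, $G_2$, where $B_2=C_2$. The roots have at most two lengths, long and short, and the ratio $r$ of the squared lengths is $1$ for the types $A,D,E$ (all roots are then called long), $2$ for $B_d,C_d,F_4$, and $3$ for $G_2$.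
\item[(F2)] There are \emph{simple roots} $\alpha_1,\dots,\alpha_d\in\Phi$, which form a basis of $\mathbb R^d$, and a \emph{highest root} $\theta=c_1\alpha_1+\dots+c_d\alpha_d$, which is long and whose coefficients $c_i$ are positive integers. The simplex $\{x:\ \langle\alpha_i,x\rangle\ge0\ (1\le i\le d),\ \langle\theta,x\rangle\le1\}$ is a closed alcove.
\item[(F3)] The affine Weyl group permutes the alcoves transitively. In particular, all closed alcoves of $\Phi$ are congruent simplices.
\end{enumerate}

For an invertible linear map $\psi$, with $\psi^{-\top}$ the inverse of its transpose,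
\begin{equation}\label{eq:image}
\psi(H_{\alpha,j})=\{y:\ \langle\alpha,\psi^{-1}y\rangle=j\}=\{y:\ \langle\psi^{-\top}\alpha,y\rangle=j\}.
\end{equation}
So if $\Phi$ is replaced by its image under a linear similarity $g$, then $\mathcal H$ is replaced by its image under the similarity $g^{-\top}$. The shape of the alcove therefore depends only on the type, and we may use any convenient model.

To recognize an alcove in a model, note the following. If every facet of a simplex $D$ lies in a member of $\mathcal H$ and no root takes an integer value in the interior of $D$, then $D$ is a closed alcove: the interior of $D$ lies in one alcove, and this alcove, being connected and disjoint from the boundary of $D$, cannot leave it. Since $\Phi=-\Phi$, it suffices to test one root of each pair $\pm\alpha$. Put $u_0=0$ and $u_j=\frac12(e_1+\dots+e_j)$.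

\medskip\noindent\emph{Type $C_d$.} The roots are $\pm e_i\pm e_j$ $(i\ne j)$, short, and $\pm2e_i$, long. Let $D=\{\frac12\ge x_1\ge\dots\ge x_d\ge0\}$. In its interior, $x_i\pm x_j$ for $i<j$ and $2x_i$ lie in $(0,1)$, so $D$ is a closed alcove. In the coordinates $a_j=x_j-x_{j+1}$, $a_d=x_d$ the last inequality is $2a_1+\dots+2a_d\le1$, so the vertices are $u_0,u_1,\dots,u_d$. For $d=4$ this is $H^0_4$.

\medskip\noindent\emph{Type $B_d$.} The roots are $\pm e_i\pm e_j$, long, and $\pm e_i$, short. Let $D=\{x_1\ge\dots\ge x_d\ge0,\ x_1+x_2\le1\}$. In its interior, $x_i\pm x_j$ for $i<j$ and $x_i$ lie in $(0,x_1+x_2]\subset(0,1)$, so $D$ is a closed alcove. Here $x_1+x_2=a_1+2a_2+\dots+2a_d$, so the vertices are $0,e_1,u_2,\dots,u_d$. For $d=2$ this is the triangle $P_2$.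

\medskip\noindent\emph{Type $F_4$.} The $24$ long roots are $\pm e_i\pm e_j$; the $24$ short roots are the $8$ vectors $\pm e_i$ and the $16$ vectors $\frac12(\pm1,\pm1,\pm1,\pm1)$. The facets of $S$ lie in the hyperplanes $H_{\alpha,0}$ for the four normals listed before \eqref{eq:T} and in $H_{e_1+e_2,1}$. In the interior of $S$ we have $x_1>x_2>x_3>x_4>0$ and $x_1+x_2<1$, so $x_i\pm x_j$ for $i<j$ and $x_i$ lie in $(0,1)$; and $\frac12(x_1\pm x_2\pm x_3\pm x_4)$ lies between $\frac12(x_1-x_2-x_3-x_4)>0$ and $\frac12(x_1+x_2+x_3+x_4)<x_1+x_2<1$. So $S$ is a closed alcove.

\medskip\noindent\emph{Type $G_2$.} The short roots have length $1$ and point at the angles $60^\circ j$; the long roots have length $\sqrt3$ and point at the angles $30^\circ+60^\circ j$. The triangle with vertices $0$, $(0,1/\sqrt3)$, $(1/3,1/\sqrt3)$ and angles $30^\circ$, $90^\circ$, $60^\circ$ is a closed alcove: its sides lie on $H_{\alpha,0}$ for the roots at $0^\circ$ and $150^\circ$ and on $H_{\alpha,1}$ for the root at $90^\circ$, and the six roots at $0^\circ,30^\circ,\dots,150^\circ$ take values in $[0,1]$ at its vertices, hence in $(0,1)$ in its interior.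

\section{Tilings from similarities of the mirror family}\label{sec:if}

In this section we prove the ``if'' part of Theorem~\ref{thm:alcoves}. An enlarged alcove is a cell of an enlarged family of hyperplanes. If the enlarged family is part of the original one, then the remaining hyperplanes cut the cell into alcoves.

\begin{lemma}\label{lem:nested}
Let $\psi$ be a linear similarity of ratio $\lambda$ with $\psi(\mathcal H)\subset\mathcal H$. Then $\lambda^d$ is an integer and $A$ is a $\lambda^d$-reptile.
\end{lemma}

\begin{proof}
The interior $C$ of $\psi(A)$ is a component of the complement of $\bigcup\psi(\mathcal H)$. An alcove is connected and disjoint from $\bigcup\psi(\mathcal H)\subset\bigcup\mathcal H$, so an alcove that meets $C$ is contained in $C$. Hence $C\setminus\bigcup\mathcal H$ is a union of alcoves. Only finitely many members of $\mathcal H$ meet the bounded set $C$, so these alcoves are finite in number and their union is dense in $\psi(A)$. Their closures therefore tile $\psi(A)$. They are congruent to $A$ by (F3), and by volume there are $\lambda^d$ of them.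
\end{proof}

The dilation $\psi=n\cdot\mathrm{id}$ maps $H_{\alpha,j}$ to $H_{\alpha,nj}$. So every alcove is an $n^d$-reptile, which is case~(1) and contains the fact about $H^0_4$ quoted in the introduction. An irrational ratio needs a map that exchanges the directions of the long and the short roots.

\begin{lemma}\label{lem:swap}
Let $\varphi$ be a linear map with $\varphi^\top\varphi=rI$ that maps every short root to a long root and every long root to $r$ times a short root. Then $A$ is an $r^{d/2}n^d$-reptile for every $n\ge1$.
\end{lemma}

\begin{proof}
From $\varphi^\top\varphi=rI$ we get $\varphi^{-\top}=\varphi/r$, so by \eqref{eq:image}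
\[
\varphi(H_{\alpha,j})=\{y:\ \langle\varphi(\alpha),y\rangle=rj\}.
\]
This is $H_{\varphi(\alpha),rj}$ if $\alpha$ is short and $H_{\varphi(\alpha)/r,\,j}$ if $\alpha$ is long. So $\varphi$ maps $\mathcal H$ into itself, and so does its composition $n\varphi$ with a dilation. The ratio of $n\varphi$ is $n\sqrt r$, and Lemma~\ref{lem:nested} applies.
\end{proof}

Such a map exists in the three exceptional cases.

\medskip\noindent\emph{Type $B_2$.} Let $\varphi(x)=(x_1+x_2,\,x_1-x_2)$, so that $\varphi^\top\varphi=\varphi^2=2I$. It maps $\pm e_1,\pm e_2$ to $\pm(e_1+e_2),\pm(e_1-e_2)$ and these to $\pm2e_1,\pm2e_2$. This gives $k=2n^2$.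

\medskip\noindent\emph{Type $G_2$.} Let $\varphi$ be $\sqrt3$ times the rotation by $30^\circ$. A short root at the angle $60^\circ j$ goes to the vector of length $\sqrt3$ at $30^\circ+60^\circ j$, a long root. A long root at $30^\circ+60^\circ j$ goes to the vector of length $3$ at $60^\circ(j+1)$, three times a short root. This gives $k=3n^2$.

\medskip\noindent\emph{Type $F_4$.} Let $\varphi=T$ from \eqref{eq:T}. It maps $\pm e_1,\pm e_2,\pm e_3,\pm e_4$ to $\pm(e_1+e_2)$, $\pm(e_1-e_2)$, $\pm(e_3+e_4)$, $\pm(e_3-e_4)$. For $x=\frac12(\pm1,\pm1,\pm1,\pm1)$, one of $x_1+x_2$, $x_1-x_2$ is $0$ and the other is $\pm1$, and the same holds for $x_3+x_4$, $x_3-x_4$; so $T(x)=\pm e_i\pm e_j$ with $i\in\{1,2\}$, $j\in\{3,4\}$. Thus $T$ maps the $24$ short roots injectively, hence bijectively, to the $24$ long roots. A long root is therefore $T(\alpha)$ with $\alpha$ short, and $T(T(\alpha))=2\alpha$. This gives $k=4n^4$.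

\medskip
A map $\varphi$ as in Lemma~\ref{lem:swap} forces the numbers of long and short roots to be equal, since $\varphi$ and $\varphi/r$ are injective. In $B_d$ and $C_d$ these numbers are $2d$ and $2d(d-1)$ in some order, so no such map exists for $d\ge3$. This rules out one construction; the rest of the paper rules out all tilings.

\section{Traces of a tiling on facets and edges}\label{sec:boundary}

Nothing controls how the tiles of an arbitrary tiling are placed in the interior, but along the boundary they must fit. The right isosceles triangle with sides $1,1,\sqrt2$ shows how much this gives. Suppose that its $\lambda$-fold enlargement is tiled by $k=\lambda^2$ copies of it. A leg of the large triangle is divided into sides of tiles, so $\lambda=N+N'\sqrt2$ with integers $N,N'\ge0$. Then $k=N^2+2N'^2+2NN'\sqrt2$ is an integer only if $NN'=0$, and so $k=N^2$ or $k=2N'^2$. This is Theorem~\ref{thm:alcoves} for $B_2$. In higher dimensions a side of a triangle has two analogues, a facet and an edge, and we need both.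

Let a $d$-simplex $\Delta$ be tiled by $d$-simplices $\Delta_1,\dots,\Delta_k$. A proper face $F$ of $\Delta$ has the form $F=\Delta\cap h$ for a hyperplane $h$ that has $\Delta$ on one side. Each tile lies in $\Delta$, so it lies on the same side of $h$ and $\Delta_i\cap F=\Delta_i\cap h$. Hence
\begin{equation}\label{eq:face}
\Delta_i\cap F\ \text{ is empty or a face of }\Delta_i .
\end{equation}

\begin{lemma}\label{lem:facet}
The $(d-1)$-dimensional volume of each facet of $\Delta$ is a sum of $(d-1)$-dimensional volumes of facets of tiles.
\end{lemma}

\begin{proof}
Let $F=\Delta\cap h$ be a facet. It is the union of the sets $\Delta_i\cap F$. By \eqref{eq:face} each of them is a facet of $\Delta_i$ or has dimension less than $d-1$ and measure zero in $h$. Suppose that two of these facets, of different tiles, have a common point $x$ in their relative interiors. Near $x$ each of the two tiles coincides with the half-space bounded by $h$ that contains $\Delta$, so their interiors meet, which is impossible. So the facets overlap only in their relative boundaries, which have measure zero, and their volumes add up to the volume of $F$.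
\end{proof}

For edges this argument breaks down when $d\ge3$, because several tiles can share the space around an edge. In the tiling of $Q_4$ from Lemma~\ref{lem:order}, the edge from $0$ to $e_2$ is an edge of each of $P^{(2)},P^{(3)},P^{(4)}$. In general the edges of tiles that lie along an edge $E$ overlap, their endpoints need not line up, and we have to extract from them a chain that runs from one end of $E$ to the other. The tool is a conservation law: each tile occupies a fixed share of the solid angle around $E$, and the shares add up to the same total at every point. Where one tile ends, another must begin.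

\begin{lemma}\label{lem:edge}
The length of each edge of $\Delta$ is a sum of lengths of edges of tiles.
\end{lemma}

\begin{proof}
Identify the edge $E$ with the interval $[0,L]$. By \eqref{eq:face}, $\Delta_i\cap E$ is empty, a vertex of $\Delta_i$ or an edge of $\Delta_i$. Let $I$ be the set of indices $i$ for which it is an edge, and write $E_i=\Delta_i\cap E$ for $i\in I$.

Let $x$ be a point in the relative interior of an edge of a $d$-simplex. In a small ball $B(x,\varepsilon)$ the simplex coincides with the intersection of the half-spaces bounded by those facet hyperplanes that contain the edge. This intersection is a cone with apex $x$ and nonempty interior, and it is invariant under translations along the edge. So the simplex meets $B(x,\varepsilon)$ in a set of volume $c\,\varepsilon^d$, where $c>0$ depends on the simplex and the edge but not on $x$. Let $\omega$ be this constant for $\Delta$ and $E$, and $\omega_i$ the constant for $\Delta_i$ and $E_i$.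

Let $x\in(0,L)$ be a point that is not a vertex of any tile. Every tile containing $x$ has index $i\in I$ and has $x$ in the relative interior of $E_i$, and a small ball around $x$ misses all other tiles, which are closed. Comparing volumes in $B(x,\varepsilon)$ gives
\begin{equation}\label{eq:omega}
\sum_{i\in I:\ x\in E_i}\omega_i=\omega .
\end{equation}
Fix $b\in(0,L)$ and take $x<b<x'$ so close to $b$ that no vertex of a tile other than possibly $b$ lies in $[x,x']$. An interval $E_i$ contains $x$ but not $x'$ exactly when its right endpoint is $b$, and it contains $x'$ but not $x$ exactly when its left endpoint is $b$. Subtracting \eqref{eq:omega} at $x'$ from \eqref{eq:omega} at $x$, we find that the $\omega_i$ of the intervals ending at $b$ and the $\omega_i$ of the intervals starting at $b$ have the same sum. All $\omega_i$ are positive, so if some $E_i$ ends at $b<L$, then some $E_j$ starts at $b$.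

Take $x>0$ with no vertex of a tile in $(0,x]$. Since $\omega>0$, some $E_i$ contains $x$, and it starts at $0$. If it ends before $L$, continue with an interval that starts at its right endpoint, and repeat. The endpoints increase strictly and $I$ is finite, so the chain reaches $L$, and $L$ is the sum of the lengths of the intervals in the chain.
\end{proof}

\section{The admissible ratios}\label{sec:onlyif}

We prove the ``only if'' part of Theorem~\ref{thm:alcoves}. By (F3) we may take for $A$ any closed alcove of $\Phi$. Suppose that $\lambda A$ is tiled by $k=\lambda^d$ simplices congruent to $A$, where $\lambda>0$.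

\subsection*{Step 1: facets place $\lambda$ in $K=\mathbb Q(\sqrt r)$}
To use Lemma~\ref{lem:facet} we need the ratios of the facet volumes, and these can be read off from the roots for all types at once. Let $A$ be the alcove in (F2). Put $\alpha_0=-\theta$ and $c_0=1$. Then $\alpha_0,\dots,\alpha_d$ are inward normals of the $d+1$ facets of $A$; let $V_i$ be the $(d-1)$-dimensional volume of the facet with normal $\alpha_i$. The divergence theorem for a constant vector field $v$ gives $\sum_i V_i\langle v,\alpha_i\rangle/|\alpha_i|=0$, and $v$ is arbitrary, so
\[
\sum_{i=0}^d\frac{V_i}{|\alpha_i|}\,\alpha_i=0 .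
\]
Also $\sum_{i=0}^dc_i\alpha_i=0$ by (F2). Since $\alpha_1,\dots,\alpha_d$ is a basis, the linear relations among $\alpha_0,\dots,\alpha_d$ are proportional to each other. Hence $V_i$ is proportional to $c_i|\alpha_i|$, and, as $\theta$ is long, $V_i/V_0$ equals $c_i$ or $c_i/\sqrt r$. In both cases $V_i/V_0\in K$.

The facet of $\lambda A$ with normal $\alpha_0$ has volume $\lambda^{d-1}V_0$. By Lemma~\ref{lem:facet}, $\lambda^{d-1}V_0=\sum_iN_iV_i$ with integers $N_i\ge0$. So $\lambda^{d-1}\in K$, and $\lambda=k/\lambda^{d-1}\in K$.

\subsection*{Step 2: $\lambda$ is an integer or an integer multiple of $\sqrt r$}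
If $\lambda$ is rational, then it is an integer $n$, because $\lambda^d$ is an integer, and $k=n^d$. For $r=1$ we have $K=\mathbb Q$, and the proof is complete for the types $A,D,E$.

Let $r\in\{2,3\}$ and let $\lambda=a+b\sqrt r$ be irrational, so that $a,b\in\mathbb Q$ and $b\ne0$. The map $s+t\sqrt r\mapsto s-t\sqrt r$ is a field automorphism of $K$ fixing $k$, so $\lambda'=a-b\sqrt r$ satisfies $\lambda'^{\,d}=k=\lambda^d$. Both numbers are real, so $\lambda'=\pm\lambda$, and $b\neq0$ excludes the plus sign. Thus $a=0$ and $\lambda=b\sqrt r$ with $b>0$. The rational number $\lambda^2=b^2r$ has the integer power $k^2$, so it is an integer. If $b=s/t$ in lowest terms, then $t^2$ divides $r$, which is prime, so $t=1$. Therefore $b$ is a positive integer and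
\[
k=b^dr^{d/2}.
\]
For $B_2$, $G_2$ and $F_4$ this is $2b^2$, $3b^2$ and $4b^4$, as in cases (2)--(4). By (F1) it remains to exclude $\lambda=b\sqrt2$ for $B_d$ and $C_d$ with $d\ge3$. If $d$ is odd, then $b^d2^{d/2}$ is irrational and cannot equal $k$. So let $d\ge4$ be even.

\subsection*{Step 3: edges exclude $\lambda=b\sqrt2$ for $B_d$ and $C_d$}
Facet volumes cannot settle this case. The inward normals $-2e_1$, $e_1-e_2$, $e_2-e_3$, $e_3-e_4$, $2e_4$ of $H^0_4$ satisfy the relation with coefficients $1,2,2,2,1$, so its facet volumes are proportional to $1,\sqrt2,\sqrt2,\sqrt2,1$. For $\lambda=\sqrt2$ they are multiplied by $2\sqrt2$, and both $2\sqrt2=2\cdot\sqrt2$ and $4=4\cdot1$ are sums of facet volumes. Edge lengths involve more square roots. Those of $H_4^0$ are $\frac12$, $\frac12\sqrt2$, $\frac12\sqrt3$, $1$, and the factor $\sqrt2$ turns $\frac12\sqrt3$ into $\frac12\sqrt6$, a square root that is not available. In general we need an edge whose length leaves the range of available square roots when it is multiplied by $\sqrt2$, and a prime between $d/2$ and $d$ provides one.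

Let $A$ be the alcove of Section~\ref{sec:alcoves}. For $C_d$ the edge lengths are $|u_i-u_j|=\frac12\sqrt{|i-j|}$. For $B_d$ they are $|u_i-u_j|$ for $i,j\in\{0,2,3,\dots,d\}$, further $|e_1-u_j|=\frac12\sqrt j$ for $j\ge2$, since $e_1-u_j$ has $j$ coordinates $\pm\frac12$, and finally $|e_1|=1$. Writing each integer under a root as a square times a squarefree integer, we see that every edge length of $A$ is a rational multiple of $\sqrt q$ for a squarefree $q\le d$.

Bertrand's postulate states that for every integer $N\ge1$ there is a prime $p$ with $N<p\le2N$. For $N=d/2\ge2$ it gives a prime $p$ with $d/2<p\le d$ and $p\geq3$. Then $2p$ is squarefree, because $p$ is odd, and $2p>d$. In both types $0$ and $u_p$ are vertices of $A$, so $A$ has an edge of length $\frac12\sqrt p$, and the corresponding edge of $\lambda A$ has length $\frac b2\sqrt{2p}$. By Lemma~\ref{lem:edge}, $\frac b2\sqrt{2p}$ is a rational linear combination of numbers $\sqrt q$ with $q$ squarefree and $q\le d<2p$. But the square roots of distinct squarefree positive integers are linearly independent over $\mathbb Q$ \cite{Bes}. This contradiction completes the proof of Theorem~\ref{thm:alcoves}.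 \qed

\begin{proof}[Proof of Corollary~\ref{cor:four}]
By Section~\ref{sec:alcoves}, $S$ and $H^0_4$ are closed alcoves of types $F_4$ and $C_4$, and by (F1) the types of rank $4$ are $A_4,B_4,C_4,D_4,F_4$. Theorem~\ref{thm:alcoves} allows $k=n^4$ for all five types and $k=4n^4=(2n^2)^2$ for $F_4$ only. If $m^2=n^4$, then $m=n^2$ is a square.
\end{proof}

\begin{remark}
The edge lengths show why $S$ escapes the obstruction of Step~3. For the vertices of $P_4$, which is congruent to $S$, we have $|p_j|^2=\frac1j$ and $\langle p_i,p_j\rangle=\frac1j$ for $i<j$, hence $|p_i-p_j|^2=\frac1i-\frac1j$. The ten squared lengths are $1,\frac12,\frac13,\frac14$ and $\frac12,\frac23,\frac34,\frac16,\frac14,\frac1{12}$. The lengths are rational multiples of $1$, $\sqrt2$, $\sqrt3$, $\sqrt6$, and multiplication by $\sqrt2$ permutes these four classes.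
\end{remark}

\begin{remark}
The hypotheses of Theorem~\ref{thm:alcoves} enter through (F1)--(F3). The crystallographic condition makes the $c_i$ integers and restricts $r$ to $1,2,3$, which is what Steps~1 and~2 use. Irreducibility makes the alcove a simplex. For the reducible system $\{\pm e_1,\pm\sqrt2\,e_2\}$ the alcove is a rectangle with sides $1$ and $1/\sqrt2$, which is cut into two rectangles similar to it by halving the longer side. The assumption $d\ge2$ leaves out only the segment, which is a $k$-reptile for every $k$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bes} Besicovitch, \emph{J. London Math. Soc.} 15 (1940), 3--6.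

\bibitem{Bou} Bourbaki, \emph{Lie}, Ch.~VI.

\bibitem{Hum} Humphreys, \emph{Reflection Groups and Coxeter Groups}, Ch.~2 and~4.

\bibitem{KP} Jan Kyn\v{c}l and Zuzana Pat\'akov\'a, \emph{On the nonexistence of $k$-reptile simplices in $\mathbb R^3$ and $\mathbb R^4$}, arXiv:1602.04668 (2016).

\end{thebibliography}
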